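\title{Simple manifolds that are not foliated by strictly convex hypersurfaces}

\begin{abstract}
We show that in every dimension $n\ge 3$ the closed ball carries a simple Riemannian metric that does not satisfy the foliation condition by strictly convex hypersurfaces. This answers in the negative a question of Stefanov, Uhlmann and Vasy. The obstruction is a balanced net of short geodesic segments in the interior, modeled on the edges of a regular simplex on the equator of a round sphere. In dimension two every simple manifold satisfies the foliation condition; the leaves are produced by the curve shortening flow. For simple geodesic balls of radius $r_0$ with sectional curvature at most $\kappa>0$, the foliation condition holds if $r_0\sqrt\kappa<\pi/2$, and for $n\ge3$ the constant $\pi/2$ is optimal.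
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(M,g)$ be a compact Riemannian manifold of dimension $n\ge2$ with smooth boundary $\partial M$. This paper compares two conditions on $(M,g)$. Both begin with strict convexity of the boundary. The first continues this convexity inward, through a family of hypersurfaces that sweeps out $M$. The second asks that geodesics behave globally as they do in a Euclidean ball.

\subsection{The two conditions}

A \emph{geodesic in $M$} is a curve with values in $M$ that solves the geodesic equation $\nabla_{\gamma'}\gamma'=0$. For a $C^2$ function $\phi$ we write $\operatorname{Hess}\phi(X,Y)=g(\nabla_X\nabla\phi,Y)$, so that $(\phi\circ\gamma)''=\operatorname{Hess}\phi(\gamma',\gamma')$ along every geodesic $\gamma$.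

Let $\rho:M\to[0,\infty)$ be smooth and let $\Sigma_t=\rho^{-1}(t)$ be a level set on which $d\rho\ne0$. Let $\nu=-\nabla\rho/|\nabla\rho|$ be the unit normal that points toward $\{\rho<t\}$. We call $\Sigma_t$ \emph{strictly convex} (viewed from $\{\rho<t\}$) if the second fundamental form $\mathrm{II}(X,Y)=g(\nabla_X\nu,Y)$, $X,Y\in T\Sigma_t$, is positive definite. On $T\Sigma_t$ we have $\mathrm{II}=-\operatorname{Hess}\rho/|\nabla\rho|$. Hence $\Sigma_t$ is strictly convex if and only if every nonconstant geodesic $\gamma$ tangent to $\Sigma_t$ at $\gamma(s)$ satisfies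
\begin{equation}\label{eq:tangent}
(\rho\circ\gamma)'(s)=0,\qquad (\rho\circ\gamma)''(s)<0 ,
\end{equation}
so that $\gamma$ lies in $\{\rho<t\}$ on both sides of the point of tangency. If $\Sigma_0=\partial M$, then $\nu$ is the outward normal along $\Sigma_0$, and the condition for $t=0$ is strict convexity of the boundary in the usual sense.

\begin{definition}\label{def:fol}
$(M,g)$ satisfies the \emph{foliation condition} (by strictly convex hypersurfaces) if there are a smooth function $\rho:M\to[0,\infty)$ and a number $T>0$ such that
\begin{itemize}
\item[(i)] $\Sigma_0=\partial M$;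
\item[(ii)] for every $t\in[0,T)$, $d\rho\ne0$ on $\Sigma_t$ and $\Sigma_t$ is strictly convex;
\item[(iii)] the set $Z=M\setminus\bigcup_{0\le t<T}\Sigma_t=\{\rho\ge T\}$ has empty interior.
\end{itemize}
We call $Z$ the \emph{core}.
\end{definition}

In the Euclidean ball $\{|z|\le a\}$ one can take $\rho=a^2-|z|^2$ and $T=a^2$; the leaves are the concentric spheres and the core is the center.

The \emph{maximal domain} of $\exp_p$ is the set of $v\in T_pM$ for which the geodesic with initial velocity $v$ is defined in $M$ on $[0,1]$. We use the convention $\mathrm{Rm}(X,Y)=\nabla_X\nabla_Y-\nabla_Y\nabla_X-\nabla_{[X,Y]}$, so that $\sec(X,Y)=\langle \mathrm{Rm}(X,Y)Y,X\rangle$ for orthonormal $X,Y$. A \emph{Jacobi field} along a geodesic $\gamma$ is a solution of $J''+\mathrm{Rm}(J,\gamma')\gamma'=0$, and $M$ has \emph{no conjugate points} if no Jacobi field $J\not\equiv0$ along a geodesic segment in $M$ vanishes at both endpoints.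

\begin{definition}\label{def:simple}
$(M,g)$ is \emph{simple} if $\partial M$ is strictly convex and, for every $p\in M$, the map $\exp_p$ is a diffeomorphism from its maximal domain onto $M$.
\end{definition}

We use the standard equivalent form of this definition: $M$ is simple if and only if it is simply connected, has strictly convex boundary and has no conjugate points. In a simple manifold any two points are joined by exactly one geodesic. In particular \emph{a simple manifold contains no closed geodesic}: if $c$ were one, of length $L>0$ and unit speed, then $\exp_{c(0)}$ would take the value $c(0)$ at both $0$ and $Lc'(0)$.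

\subsection{The question and the results}

The foliation condition does not imply simplicity: a tubular neighborhood of a closed geodesic in negative curvature satisfies it but has trapped geodesics \cite{SUV}. In the other direction, by a result of Ranjan and Shah \cite{RS}, compact simply connected manifolds with strictly convex boundary and no focal points satisfy the foliation condition; in particular this holds for simple manifolds without focal points. Stefanov, Uhlmann and Vasy \cite{SUV} asked whether it holds for all simple manifolds.

\medskip
\noindent\textbf{Question.} \emph{Does every simple compact Riemannian manifold with boundary satisfy the foliation condition?}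
\medskip

The simplest cases suggest that it does. Let $\sigma$ be the round metric on $S^{n-1}$ and consider a rotationally symmetric metric $dr^2+f(r)^2\sigma$ on a ball $\{r\le r_0\}$, with $f'(0)=1$. The sphere of radius $r$ has second fundamental form $ff'\sigma$. If $f'(r_1)=0$ for some $r_1$, then the sphere of radius $r_1$ is totally geodesic, and its great circles are closed geodesics. So if the metric is simple, then $f'>0$ throughout, and $\rho=r_0^2-r^2$ satisfies (i)--(iii). Here the only thing that could stop the concentric spheres from being convex is a closed geodesic. In general, \eqref{eq:tangent} shows that a closed geodesic is a barrier that strictly convex leaves cannot touch from outside, because $\rho$ has a minimum along it. Since simple manifolds have no closed geodesics, one may guess that nothing stops the leaves.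

This argument at the minimum of $\rho$ does not need one long geodesic. It works for a graph of short ones, provided that the vertices are in equilibrium.

\begin{definition}\label{def:net}
A \emph{balanced net} in $M$ is a nonempty finite family of nonconstant geodesic segments in $M$, the \emph{edges}, with the following property. At every endpoint $p$ of an edge (a \emph{vertex}), the unit vectors at $p$ that point into the edges ending at $p$ have sum zero. We use the same name for the union of the edges.
\end{definition}

A closed geodesic is a balanced net with one edge and one vertex. Simplicity excludes this net, but for $n\ge3$ it does not exclude all of them.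

\begin{theorem}\label{thm:A}
For every $n\ge3$ there is a smooth Riemannian metric on the closed $n$-ball which is simple but does not satisfy the foliation condition. The example contains in its interior a balanced net of geodesic segments; in particular it carries no function $\phi\in C^2$ with $\operatorname{Hess}\phi>0$.
\end{theorem}

\begin{theorem}\label{thm:B}
Every simple surface $(n=2)$ satisfies the foliation condition.
\end{theorem}

The examples of Theorem~\ref{thm:A} are geodesic balls close to a hemisphere in radius and in upper curvature bound. This gives a sharp constant.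

\begin{theorem}\label{thm:C}
Let $M$ be simple and a closed geodesic ball of radius $r_0$ about $o\in M$, that is, the maximal domain of $\exp_o$ is the closed $r_0$-ball of $T_oM$. Suppose that $\sec\le\kappa$ with $\kappa>0$. If $r_0\sqrt\kappa<\pi/2$, then $M$ satisfies the foliation condition. For $n\ge3$ the constant $\pi/2$ is optimal: for every $\varepsilon>0$ there are simple closed geodesic balls with $r_0\sqrt\kappa<\pi/2+\varepsilon$ that violate the foliation condition.
\end{theorem}

Section~\ref{sec:nets} turns balanced nets into a criterion for the failure of the foliation condition. Section~\ref{sec:model} describes the net and the hemisphere on whose boundary it lives, and lists the three defects of the hemisphere that must be repaired. Sections~\ref{sec:ball} and \ref{sec:collar} repair them, and Section~\ref{sec:proofA} completes the proof of Theorem~\ref{thm:A}. Theorems~\ref{thm:C} and \ref{thm:B} are proved in Sections~\ref{sec:C} and \ref{sec:B}.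

\section{Balanced nets as an obstruction}\label{sec:nets}

In this section $(M,g)$ is arbitrary. We call $Z\subset M$ \emph{geodesically convex} if every geodesic segment in $M$ with both endpoints in $Z$ lies in $Z$.

\begin{lemma}\label{lem:core}
Let $\rho$ and $T$ satisfy \textup{(i)} and \textup{(ii)} of Definition~\ref{def:fol}, and let $Z=\{\rho\ge T\}$.
\begin{itemize}
\item[(a)] If $c$ is a nonconstant geodesic in $M$ and $\rho\circ c$ has a local minimum at an interior parameter $s$, then $c(s)\in Z$.
\item[(b)] $Z$ is geodesically convex.
\item[(c)] Every balanced net in $M$ is contained in $Z$.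
\end{itemize}
\end{lemma}

\begin{proof}
(a) Suppose that $t=\rho(c(s))<T$. At the minimum $d\rho(c'(s))=0$, so $c$ is tangent to $\Sigma_t$ at $c(s)$. Then \eqref{eq:tangent} gives $(\rho\circ c)''(s)<0$, which is impossible at a minimum.

(b) If $\rho<T$ somewhere on a segment with endpoints in $Z$, then the minimum of $\rho$ along the segment is less than $T$ and is attained at an interior parameter. This contradicts (a).

(c) Let $N$ be a balanced net, let $t_0=\min_N\rho$ be attained at $p$, and suppose that $t_0<T$. By (a), $p$ is not an interior point of an edge, so it is a vertex. Let $u_1,\dots,u_l$ be the unit vectors at $p$ that point into the edges. Since $p$ is a minimum, $d\rho(u_j)\ge0$ for all $j$; since $\sum_ju_j=0$, all $d\rho(u_j)$ vanish. So an edge $c$ that starts at $p$ is tangent to $\Sigma_{t_0}$, and \eqref{eq:tangent} gives $(\rho\circ c)'(0)=0$, $(\rho\circ c)''(0)<0$. Then $\rho<t_0$ at nearby points of the edge, a contradiction.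
\end{proof}

The same argument at a maximum excludes strictly convex functions.

\begin{lemma}\label{lem:noconvex}
If $M$ contains a balanced net $N$, then no $\phi\in C^2(M)$ has positive definite Hessian everywhere.
\end{lemma}

\begin{proof}
Let $p$ be a maximum point of $\phi|_N$. Along every edge $c$ we have $(\phi\circ c)''>0$, so $p$ is not interior to an edge. If $p$ is a vertex, then $d\phi(u_j)\le0$ and $\sum_j u_j=0$ force $d\phi(u_j)=0$. Then $(\phi\circ c)'(0)=0<(\phi\circ c)''$ along an edge $c$ from $p$, so $\phi$ increases along $c$, a contradiction.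
\end{proof}

Lemma~\ref{lem:core}(c) alone does not contradict the foliation condition, because (iii) allows a thin core; the tube around a closed geodesic mentioned above is an example. We must show that the core has interior points, and convexity of the core does this as soon as it contains segments in $n$ independent directions at one point.

\begin{lemma}\label{lem:interior}
Let $Z\subset M$ be geodesically convex, let $p\in\operatorname{int}M$, and let $U_1,\dots,U_n$ be a basis of $T_pM$ consisting of unit vectors. Suppose that $\exp_p(sU_j)\in Z$ for $0\le s\le s_0$ and all $j$, for some $s_0>0$. Then $Z$ has interior points.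
\end{lemma}

\begin{proof}
In Euclidean space one fills the simplex with vertices $0,U_1,\dots,U_n$ by joining $0$ to $U_1$, then the points of this segment to $U_2$, and so on. We do the same with geodesics at a small scale $s$ and compare with the Euclidean picture.

Use normal coordinates at $p$ to identify a neighborhood of $p$ in $\operatorname{int}M$ with a ball about $0$ in $T_pM$. For $x,y$ near $0$ and $a\in[0,1]$ let $J(x,y,a)=\exp_x(a\exp_x^{-1}y)$ be the point at parameter $a$ on the short geodesic from $x$ to $y$. The map $J$ is smooth, $J(x,x,a)=x$, and $J(0,y,a)=ay$ because the coordinates are normal. Let $L_a$ be the derivative of $J(\cdot,\cdot,a)$ at $(0,0)$. The two identities give $L_a(\xi,\xi)=\xi$ and $L_a(0,\eta)=a\eta$, hence $L_a(\xi,\eta)=L_a(\xi,\xi)+L_a(0,\eta-\xi)=(1-a)\xi+a\eta$. For $|x|,|y|\le2$ and small $s$ put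
\[
J_s(x,y,a)=\int_0^1 D_{(x,y)}J(tsx,tsy,a)\,(x,y)\,dt .
\]
This is smooth in $(s,x,y,a)$ including $s=0$. It equals $s^{-1}J(sx,sy,a)$ for $s\neq0$, since $J(0,0,a)=0$, and $J_0(x,y,a)=(1-a)x+ay$.

For $a=(a_1,\dots,a_n)\in[0,1]^n$ define $y_0=0$, $y_j=J_s(y_{j-1},U_j,a_j)$ for $1\le j\le n$, and $\Phi_s(a)=y_n$. For $s=0$ all $y_j$ are convex combinations of $0,U_1,\dots,U_n$ and lie in the unit ball, so for small $s$ they lie in the ball of radius $2$ and the definition makes sense. The map $(s,a)\mapsto\Phi_s(a)$ is smooth. For small $s>0$ the point $sy_j$ lies on the short geodesic from $sy_{j-1}$ to $sU_j$, so induction on $j$ and convexity give $s\Phi_s(a)\in Z$.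

For $s=0$ we have $y_j=(1-a_j)y_{j-1}+a_jU_j$, hence
\[
\partial_{a_j}\Phi_0=\prod_{i>j}(1-a_i)\cdot(U_j-y_{j-1}),\qquad y_{j-1}\in\operatorname{span}(U_1,\dots,U_{j-1}).
\]
At $a^*=(\frac12,\dots,\frac12)$ the matrix of $D_a\Phi_0$ in the basis $U_1,\dots,U_n$ is therefore triangular with nonzero diagonal. By continuity $D_a\Phi_s(a^*)$ is invertible for small $s>0$, and by the inverse function theorem the image of $s\Phi_s$ contains an open set.
\end{proof}

\begin{proposition}\label{prop:criterion}
Suppose that $M$ contains a balanced net $N$, a point $p\in N\cap\operatorname{int}M$, and $n$ geodesic segments that start at $p$ in linearly independent directions and end at points of $N$. Then $M$ does not satisfy the foliation condition.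
\end{proposition}

\begin{proof}
Let $\rho,T$ satisfy (i) and (ii). By Lemma~\ref{lem:core}, the core $Z$ is geodesically convex and contains $N$, hence it contains the $n$ segments. By Lemma~\ref{lem:interior} it has interior points, so (iii) fails.
\end{proof}

\section{The model: a net on the equator}\label{sec:model}

From here to the end of Section~\ref{sec:proofA} we fix $n\ge3$. Points of $\mathbb R^n\setminus\{0\}$ are written $z=rx$ with $r>0$ and $x\in S^{n-1}$. All metrics that we construct have the form $dr^2+F(r,x)^2\sigma$ with $F>0$. For such a metric $|\nabla r|=1$, the radial lines are unit-speed geodesics, and $\operatorname{Hess}r$ is one half of the Lie derivative of the metric along $\partial_r$: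
\begin{equation}\label{eq:hessr}
\operatorname{Hess}r=H\,F^2\sigma,\qquad H=\frac{F_r}{F}.
\end{equation}
So the level sets of $r$ are umbilic, with shape operator $\nabla_X\partial_r=HX$, and they are strictly convex with respect to the normal $\partial_r$ where $H>0$.

\subsection{The tetrahedral net in dimension three}

Write the round $S^3$ as $dr^2+\sin^2r\,\sigma$. On the equator $\{r=\pi/2\}\cong S^2$ we have $H=\cot r=0$, so great circles of the equator are geodesics of $S^3$. Take the vertices of a regular tetrahedron,
\[
v_0=\tfrac{1}{\sqrt3}(1,1,1),\quad v_1=\tfrac{1}{\sqrt3}(1,-1,-1),\quad v_2=\tfrac{1}{\sqrt3}(-1,1,-1),\quad v_3=\tfrac{1}{\sqrt3}(-1,-1,1),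
\]
and join each pair by the shorter great-circle arc (Figure~\ref{fig:net}). Since $v_i\cdot v_j=-\frac13$, each arc has length $\arccos(-\frac13)$, well below the distance $\pi$ at which conjugate points occur. The tangent at $v_0$ of the arc to $v_j$ is the direction of $v_j-(v_j\cdot v_0)v_0=v_j+\frac13v_0$. This gives the unit vectors
\[
\tfrac1{\sqrt6}(2,-1,-1),\qquad \tfrac1{\sqrt6}(-1,2,-1),\qquad \tfrac1{\sqrt6}(-1,-1,2),
\]
whose sum is zero and whose mutual inner products are $-\frac12$. By symmetry the same holds at each vertex, so the six arcs form a balanced net. No two of the three tangents are opposite, so a smooth curve inside the net cannot pass through a vertex: the net is balanced, yet it contains no long geodesic. One dimension lower this fails. Three equally spaced points on a circle and the arcs between them make up the whole circle, which is a closed geodesic.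

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[thick] (0,0) -- (90:1.414);
\draw[thick] (0,0) -- (210:1.414);
\draw[thick] (0,0) -- (330:1.414);
\draw[thick] (90:1.414) arc[start angle=60,end angle=240,radius=1.2247];
\draw[thick] (210:1.414) arc[start angle=180,end angle=360,radius=1.2247];
\draw[thick] (330:1.414) arc[start angle=300,end angle=480,radius=1.2247];
\fill (0,0) circle (1.6pt) node[above right] {$v_0$};
\fill (90:1.414) circle (1.6pt) node[above=3pt] {$v_1$};
\fill (210:1.414) circle (1.6pt) node[below left=2pt] {$v_2$};
\fill (330:1.414) circle (1.6pt) node[below right=2pt] {$v_3$};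
\end{tikzpicture}
\caption{The six great-circle arcs that join the vertices $v_0,\dots,v_3$ of a regular tetrahedron on $S^2$, in stereographic projection from $-v_0$. The projection preserves angles. At each vertex three arcs meet at angles $2\pi/3$, so their unit tangents sum to zero and no two of them are opposite.}
\label{fig:net}
\end{figure}

\subsection{The simplex net}

For general $n\ge3$ let $v_0,\dots,v_n\in S^{n-1}$ be the vertices of a regular simplex: $\sum_iv_i=0$ and $v_i\cdot v_j=-1/n$ for $i\ne j$. These vectors span $\mathbb R^n$, and the only linear relations among them are the multiples of $\sum_iv_i=0$. Let $\mathcal N\subset S^{n-1}$ be the union of the minimizing great-circle arcs (edges) $v_iv_j$ over all pairs $i\neq j$. The edge $v_iv_j$ consists of the unit vectors $av_i+bv_j$ with $a,b\ge0$.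

\begin{lemma}\label{lem:simplex}
\begin{itemize}
\item[(a)] Each edge has length $\ell=\arccos(-1/n)<2$.
\item[(b)] Two distinct edges meet only in a common vertex.
\item[(c)] The unit tangents $e_{ij}$, $j\ne i$, of the edges at $v_i$ have sum zero, span $T_{v_i}S^{n-1}$, and no two of them are opposite.
\item[(d)] A $C^1$ curve $x:[0,L]\to S^{n-1}$ with values in $\mathcal N$ and nowhere vanishing velocity lies in one closed edge and has $\sigma$-length at most $\ell$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $\cos\ell=-1/n\ge-\frac13>\cos2$.

(b) Let $av_i+bv_j=cv_k+dv_l\ne0$ with $a,b,c,d\ge0$ and $\{i,j\}\neq\{k,l\}$. If the four indices are distinct, the relation is a multiple of $\sum v_i=0$, so $a=b=-c=-d$, and all four coefficients vanish, a contradiction. If $i=k$ and $j\ne l$, the relation $(a-c)v_i+bv_j-dv_l=0$ involves three of the $n+1\ge4$ indices. It is therefore trivial, $b=d=0$, and the common point is $v_i$.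

(c) The tangent is the normalized projection of $v_j$ to $v_i^\perp$, namely $e_{ij}=(v_j+v_i/n)/\sqrt{1-n^{-2}}$. We have $\sum_{j\ne i}(v_j+v_i/n)=-v_i+v_i=0$. The projections of a spanning set of $\mathbb R^n$ span $v_i^\perp$. For $j\ne k$,
\[
e_{ij}\cdot e_{ik}=\frac{-n^{-1}-n^{-2}}{1-n^{-2}}=-\frac1{n-1}\ne-1 .
\]

(d) Suppose that $x(s_0)=v_i$ with $0<s_0<L$. Since $x'(s_0)\ne0$, the curve avoids all vertices for $0<|s-s_0|<\epsilon$. By (b), the complement of the vertices in $\mathcal N$ has the open edges as its connected components. So $x$ runs in one open edge on $(s_0,s_0+\epsilon)$ and in one open edge on $(s_0-\epsilon,s_0)$. Hence $x'(s_0)$ is a positive multiple of some $e_{ij}$ and $-x'(s_0)$ is a positive multiple of some $e_{ik}$, that is, $e_{ij}\cdot e_{ik}=-1$. By (c) this inner product is $1$ or $-1/(n-1)$, a contradiction. So $x((0,L))$ lies in one open edge. The arclength coordinate of $x(s)$ along this edge has nonvanishing derivative, so it is monotone, and the length of $x$ is at most $\ell$.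
\end{proof}

\subsection{Three defects of the hemisphere}\label{sub:defects}

We want a simple ball with $\mathcal N$ in its interior. The cap $\{r\le\pi/2+\tau\}$ of the round $S^n$ contains $\mathcal N$ on its equator, but it is far from simple, for three reasons.

\emph{First, all chords of the hemisphere have conjugate endpoints.} For any metric $g=dr^2+f(r)^2\sigma$ and any function $\psi(r)$ with $\psi'=-f$, formula \eqref{eq:hessr} gives
\[
\operatorname{Hess}\psi=\psi''dr^2+\psi'\operatorname{Hess}r=-f'\,dr^2-ff'f\,\sigma=-f'g .
\]
In the hemisphere, $f=\sin r$ and $\psi=\cos r=f'$, so $\varphi=\psi\circ\gamma$ solves $\varphi''+\varphi=0$ along every unit-speed geodesic $\gamma$. For a chord, $\varphi$ is positive inside and zero at both ends. So $\varphi$ is a multiple of $\sin s$, the chord has length $\pi$, and $\varphi E$ with $E\perp\gamma'$ parallel is a Jacobi field that vanishes at both ends. The situation is borderline: the coefficient $f'/\psi$ in the equation for $\varphi$ is exactly equal to the curvature. We shall replace $\sin r$ by a profile $f$ with $f'/\psi$ strictly larger than the curvature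 (Section~\ref{sub:profile}).

\emph{Second, the equator contains whole great circles.} We shall bend the equator so that it becomes strictly convex away from $\mathcal N$ and remains flat, in the sense $H=0$, exactly on $\mathcal N$ (Section~\ref{sub:bend}). By Lemma~\ref{lem:simplex}(d) only short geodesics survive on it.

\emph{Third, the spheres beyond the equator are concave.} We shall replace the region beyond the equator by a thin collar of very negative curvature, which restores strict convexity of the boundary while hardly deflecting geodesics (Section~\ref{sec:collar}).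

\section{A ball whose boundary is flat exactly along the net}\label{sec:ball}

\subsection{The radial profile}\label{sub:profile}

The radial curvature of $dr^2+f^2\sigma$ is $K=-f''/f$. The sphere $\{r=R\}$ is totally geodesic if $f'(R)=0$, that is, if $\int_0^RKf\,dr=1$. This condition weights the curvature by $f$, which is largest near $r=R$. The presence of conjugate points along a chord, in contrast, depends on the curvature weighted by the square of a field that vanishes at the ends. So curvature placed near the boundary closes up the ball efficiently and focuses chords inefficiently. This suggests an increasing $K$.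

Fix $\delta\in(0,\frac14]$ and let
\[
K(r)=1+\delta r^2,\qquad f''=-Kf,\quad f(0)=0,\quad f'(0)=1 .
\]
The solution $f$ is analytic, and it is odd because $K$ is even.

\begin{lemma}\label{lem:profile}
The function $f'$ has a first positive zero $R$. Put $\psi(r)=\int_r^Rf$ and $K_{\mathrm{tan}}=(1-f'^2)/f^2$.
\begin{itemize}
\item[(a)] $R<\pi/2$ and $K(R)<1.62$. On $(0,R]$ we have $0<f<1$. On $[0,R]$, $f$ is increasing and $f'\geq 0$ is decreasing.
\item[(b)] $f'(r)>K(r)\psi(r)$ for $0\le r<R$.
\item[(c)] $K_{\mathrm{tan}}(r)<K(r)$ for $0<r\le R$.
\end{itemize}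
\end{lemma}

\begin{proof}
(a) Let $w=f'\sin r-f\cos r$. Then $w(0)=0$ and $w'=(f''+f)\sin r=-\delta r^2f\sin r$, which is negative wherever $f>0$ and $0<r<\pi$. If $f'>0$ on $[0,\pi/2)$, then $f>0$ on $(0,\pi/2]$, so $f'(\pi/2)=w(\pi/2)<0$, which contradicts the continuity of $f'$. So $R$ exists and $R<\pi/2$, whence $K(R)<1+\pi^2/16<1.62$. Since $f'>0$ on $[0,R)$, $f$ is increasing and positive on $(0,R]$, and $f''=-Kf<0$ there. Finally $(f/\sin r)'=w/\sin^2r<0$ on $(0,R]$ and $f/\sin r\to1$ as $r\to0$, so $f<\sin r\le1$.

(b) Since $f'(R)=0$ and $K$ is strictly increasing, $f'(r)=\int_r^RKf>K(r)\int_r^Rf$.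

(c) In the same way $1-f'(r)^2=-\int_0^r2f'f''=\int_0^r2ff'K<K(r)f(r)^2$.
\end{proof}

Part (b) is the strict inequality asked for in Section~\ref{sub:defects}. In part (c), $K_{\mathrm{tan}}$ is the curvature of planes tangent to the spheres; the gap between $K_{\mathrm{tan}}$ and $K$ is the room in which we perturb. The gap closes as $r\to0$, so we perturb only for $r\ge R/2$ and put
\[
\delta_0=\min_{[R/2,R]}(K-K_{\mathrm{tan}})>0 .
\]
For constant $K$ both (b) and (c) become equalities. Fix also $\tau_0>0$ such that $R/2+\tau_0<1$, $f>0$ on $(0,R+\tau_0]$ and $K(R+\tau_0)\le2$.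

\subsection{Bending the boundary away from the net}\label{sub:bend}

We multiply $f$ by a factor $e^\mu$ with $\mu_r\ge0$. By \eqref{eq:hessr} this adds $\mu_r$ to $H$, so we want $\mu_r(R,\cdot)$ to vanish exactly on $\mathcal N$.

Every closed subset of a manifold is the zero set of a smooth function. Choose $\zeta\in C^\infty(S^{n-1})$ with zero set $\mathcal N$ and let $\beta=\zeta^2$. Then $\beta\ge0$ has zero set $\mathcal N$ and, since $d\beta=2\zeta\,d\zeta$,
\begin{equation}\label{eq:beta}
d\beta=0\ \text{ on }\mathcal N,\qquad |d\beta|_\sigma^2\le4\beta\max|d\zeta|_\sigma^2 .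
\end{equation}
Let $m(r)=0$ for $r\le R/2$ and $m(r)=e^{-4/t}$ for $t=r-R/2>0$. This function is smooth. On $[0,R+\tau_0]$ we have $t<1$, so $0\le m\le e^{-4}$, and for $t>0$
\[
m'=4t^{-2}m>0,\qquad m''=8t^{-4}(2-t)\,m .
\]
Since $2-t>1\ge2m$, we get $m''\ge16t^{-4}m^2$, that is,
\begin{equation}\label{eq:m}
m''\ge m'^2\quad\text{on }[0,R+\tau_0].
\end{equation}
The role of \eqref{eq:beta} and \eqref{eq:m} appears in Lemma~\ref{lem:curv}. Put $C_1=\max\|\operatorname{Hess}_\sigma\beta\|$ and $C_2=4\max|d\zeta|_\sigma^2/f(R/2)^2$, and fix $\eta>0$ with
\begin{equation}\label{eq:eta}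
4\eta C_1\le\delta_0f(R/2)^2,\qquad 2\eta C_2\le\delta_0 .
\end{equation}
On $\{r\le R+\tau_0\}$ define
\[
G=dr^2+f^2e^{2\mu}\sigma,\qquad \mu(r,x)=\eta\,\beta(x)\,m(r),
\]
and let $B=\{r\le R\}$. The metric $G$ is smooth in the Cartesian coordinates $z$, also at the origin. Indeed, near $0$ it equals $|dz|^2+r^{-4}(f^2-r^2)\cdot r^4\sigma$, where $r^4\sigma=|z|^2|dz|^2-(z\cdot dz)^2$ and $r^{-4}(f^2-r^2)$ is an even analytic function of $r$. On $\partial B$ we have $H=\eta\beta(x)m'(R)\ge0$, with equality exactly on $\{R\}\times\mathcal N$.

\subsection{An upper curvature bound}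

Consider $dr^2+F^2\sigma$, and let $h_r=F^2\sigma$ be the induced metric on the level set of $r$. Let $X,Y$ be orthonormal and tangent to a level set. With the shape operator $H\cdot\mathrm{Id}$ from \eqref{eq:hessr}, the Riccati, Gauss and Codazzi equations read
\begin{align}
\langle\mathrm{Rm}(Y,\partial_r)\partial_r,Y\rangle&=-(H_r+H^2)=-F_{rr}/F=:K_{\mathrm{rad}},\label{eq:riccati}\\
\sec(X,Y)&=\sec_{h_r}(X,Y)-H^2,\label{eq:gauss}\\
|\langle\mathrm{Rm}(X,Y)Y,\partial_r\rangle|&=|dH(X)|.\label{eq:codazzi}
\end{align}
For \eqref{eq:codazzi}, the Codazzi equation expresses the left side as $|(\nabla_X\mathrm{II})(Y,Y)-(\nabla_Y\mathrm{II})(X,Y)|$, and $\mathrm{II}=Hh_r$ gives $|dH(X)\,h_r(Y,Y)-dH(Y)\,h_r(X,Y)|$. A $2$-plane meets the tangent space of the level set in a unit vector $Y$, so it has an orthonormal basis $Y$, $E=\cos\alpha\,\partial_r+\sin\alpha\,X$ with $X,Y$ as above. Expanding $\langle\mathrm{Rm}(E,Y)Y,E\rangle$ gives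
\begin{equation}\label{eq:sec}
\sec=\cos^2\!\alpha\;K_{\mathrm{rad}}+\sin^2\!\alpha\;\sec(X,Y)+2\sin\alpha\cos\alpha\,\langle\mathrm{Rm}(X,Y)Y,\partial_r\rangle .
\end{equation}

The difficulty is the mixed term. It is created by the perturbation, and radial planes already have curvature $K$, with no room to spare. What saves the bound is that the perturbation also lowers the radial curvature by $\mu_{rr}=\eta\beta m''$. The right side of \eqref{eq:sec} is a quadratic form in $(\cos\alpha,\sin\alpha)$, and the mixed term is harmless if its square, of size $\eta^2m'^2|d\beta|^2$, is dominated by the product of the radial gain $\eta\beta m''$ and the tangential gap $\delta_0$. This is what \eqref{eq:beta}, \eqref{eq:m} and \eqref{eq:eta} ensure. We state the estimate for a general profile $u$, since it is needed again in the collar.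

\begin{lemma}\label{lem:curv}
Let $I\subset[R/2,R+\tau_0]$ be an interval and let $u\in C^\infty(I)$ satisfy $u\ge f(R/2)$. Then the metric $dr^2+u^2e^{2\mu}\sigma$ on $I\times S^{n-1}$ satisfies, at every point,
\[
\sec\le\max\Big\{-\frac{u''}{u}-2\frac{u'}{u}\mu_r\,,\ \ \frac1{u^2}-H^2+\delta_0\Big\},\qquad H=\frac{u'}u+\mu_r .
\]
\end{lemma}

\begin{proof}
Call the two entries of the maximum $P$ and $Q$. With $F=ue^\mu$, formula \eqref{eq:riccati} gives
\[
K_{\mathrm{rad}}=-\frac{u''}u-2\frac{u'}u\mu_r-\mu_{rr}-\mu_r^2\le P-\eta\beta m'' .
\]

For tangential planes, recall how sectional curvature changes under a conformal change $h=e^{2\mu}h_0$: if $\hat X,\hat Y$ are $h_0$-orthonormal, then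
\[
e^{2\mu}\sec_h=\sec_{h_0}-\operatorname{Hess}\mu(\hat X,\hat X)-\operatorname{Hess}\mu(\hat Y,\hat Y)+(\hat X\mu)^2+(\hat Y\mu)^2-|\nabla\mu|^2,
\]
with all quantities on the right taken with respect to $h_0$. Apply this for fixed $r$ with $h_0=u^2\sigma$, which has curvature $u^{-2}$. The last three terms have sum at most $0$. The Hessians for $h_0$ and $\sigma$ agree, and $\hat X,\hat Y$ have $\sigma$-length $u^{-1}$, so each Hessian term is at most $\eta mC_1u^{-2}$ in absolute value. Since $\mu\ge0$, $m\le1$ and $u\ge f(R/2)$, we obtain from \eqref{eq:eta}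
\[
\sec_{h_r}\le u^{-2}(1+2\eta C_1)\le u^{-2}+\delta_0/2 ,
\]
and \eqref{eq:gauss} gives $\sec(X,Y)\le Q-\delta_0/2$.

On vectors tangent to the level set, $dH=\eta m'\,d\beta$. For the $h_r$-unit vector $X$, \eqref{eq:beta} and $F\ge f(R/2)$ give $|dH(X)|^2\le\eta^2m'^2|d\beta|_\sigma^2/F^2\le\eta^2m'^2\beta C_2$. Moreover
\[
2|\sin\alpha\cos\alpha|\,|dH(X)|\le\frac{\delta_0}2\sin^2\!\alpha+\frac2{\delta_0}\cos^2\!\alpha\,|dH(X)|^2 .
\]
Inserting the three estimates in \eqref{eq:sec}, we find
\[
\sec\le P\cos^2\!\alpha+Q\sin^2\!\alpha+\eta\beta\cos^2\!\alpha\,\Big(-m''+\frac{2\eta C_2}{\delta_0}m'^2\Big),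
\]
and the last bracket is at most $0$ by \eqref{eq:eta} and \eqref{eq:m}.
\end{proof}

\begin{lemma}\label{lem:curvB}
On $(B,G)$ we have $\sec\le K(r)$.
\end{lemma}

\begin{proof}
For $0<r\le R/2$ we have $\mu=0$, so $dH=0$ along the spheres and \eqref{eq:sec} gives $\sec=K\cos^2\!\alpha+K_{\mathrm{tan}}\sin^2\!\alpha\le K$ by Lemma~\ref{lem:profile}(c). The bound extends to $r=0$ by continuity. For $R/2\le r\le R$ apply Lemma~\ref{lem:curv} with $u=f$. Since $f'\ge0$ and $\mu_r\ge0$, the first entry is at most $K$. Since $H\ge f'/f\ge0$, the second is at most $K_{\mathrm{tan}}+\delta_0\le K$.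
\end{proof}

\subsection{Geodesics in $B$}

The function $\psi$ from Lemma~\ref{lem:profile} controls all geodesics in $B$ at once. It is positive and decreasing on $[0,R)$ and vanishes at $R$. The identity $\operatorname{Hess}\psi=-f'g$ of the symmetric case becomes an inequality in the favorable direction.

\begin{lemma}\label{lem:psi}
The function $\psi=\psi(r)$ is smooth on $B$ and $\operatorname{Hess}\psi\le-f'(r)\,G$.
\end{lemma}

\begin{proof}
As an antiderivative of the odd analytic function $-f$, $\psi$ is an even analytic function of $r$, hence a smooth function of $z$. For $r>0$, \eqref{eq:hessr} gives $\operatorname{Hess}\psi=-f'dr^2-fH\,F^2\sigma$ with $F=fe^\mu$, and $fH=f'+f\mu_r\ge f'$. At $r=0$ use continuity.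
\end{proof}

Recall that $H^1_0(0,L)$ is the closure of $C_c^\infty(0,L)$ in the norm $\|y'\|_{L^2}$. Its elements are continuous on $[0,L]$ and vanish at the endpoints, bounded sequences have subsequences that converge weakly in $H^1_0$ and uniformly, and Wirtinger's inequality $\int_0^Ly'^2\ge(\pi/L)^2\int_0^Ly^2$ holds.

\begin{lemma}\label{lem:geod}
All geodesics below are unit-speed $G$-geodesics.
\begin{itemize}
\item[(a)] A geodesic $\gamma:[0,L]\to\partial B$ lies in $\{R\}\times e$ for one closed edge $e$ of $\mathcal N$, and $L<\pi/\sqrt{K(R)}$.
\item[(b)] If $\gamma:[0,L]\to B$ is not contained in $\partial B$, then $\psi\circ\gamma$ is concave, and positive on $(0,L)$.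
\item[(c)] There is no geodesic $[0,\infty)\to B$.
\item[(d)] For every geodesic $\gamma:[0,L]\to B$ and every $y\in H_0^1(0,L)$, $y\ne0$,
\[
\int_0^L\big(y'^2-K(r(\gamma))\,y^2\big)\,ds>0 .
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) Write $\gamma=(R,x(s))$. By \eqref{eq:hessr}, $0=(r\circ\gamma)''=H(R,x)=\eta\beta(x)m'(R)$, so $x(s)\in\mathcal N$. There $\mu=0$, so $x$ has constant $\sigma$-speed $1/f(R)$. By Lemma~\ref{lem:simplex}(d), $x$ lies in one closed edge and $L\le f(R)\ell<2$. On the other hand $\pi/\sqrt{K(R)}>\pi/\sqrt{1.62}>2$.

(b) By Lemma~\ref{lem:psi}, $(\psi\circ\gamma)''\le-f'(r(\gamma))\le0$. The function $\psi\circ\gamma$ is nonnegative and not identically zero, and a concave function with these properties is positive in the interior of its interval.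

(c) By (a), such a geodesic is not contained in $\partial B$. So $\varphi=\psi\circ\gamma$ is nonnegative, concave on $[0,\infty)$ and not identically zero. A concave function on $[0,\infty)$ that is bounded below is nondecreasing, so $\varphi\ge c>0$ for large $s$. Then $r(\gamma)\le r_1<R$ for large $s$, and $\varphi''\le-f'(r_1)<0$ because $f'$ is decreasing. This forces $\varphi\to-\infty$, a contradiction.

(d) If $\gamma\subset\partial B$, then Wirtinger's inequality and (a) give $\int y'^2\ge(\pi/L)^2\int y^2>K(R)\int y^2$. Otherwise $\varphi=\psi\circ\gamma>0$ on $(0,L)$ by (b). For $y\in C_c^\infty(0,L)$ write $y=\varphi v$ with $v\in C_c^\infty(0,L)$. Then $y'^2=\varphi^2v'^2+\varphi'^2v^2+\varphi\varphi'(v^2)'$, and integrating the last term by parts gives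
\[
\int_0^Ly'^2=\int_0^L\varphi^2v'^2-\int_0^L\frac{\varphi''}\varphi\,y^2\ \ge\ \int_0^L\frac{f'}{\psi}(r(\gamma))\,y^2 ,
\]
by Lemma~\ref{lem:psi}. For $y\in H^1_0$ take $y_j\in C_c^\infty$ with $y_j\to y$ in $H^1_0$, hence uniformly. The left sides converge, and Fatou's lemma applies to the nonnegative integrands on the right, so the inequality holds for $y$. On $(0,L)$ we have $r(\gamma)<R$, hence $f'/\psi>K$ by Lemma~\ref{lem:profile}(b), and the claim follows.
\end{proof}

The restriction $\delta\le\frac14$ enters only through the numerical bounds on $K$; its purpose is the inequality $L<\pi/\sqrt{K(R)}$ in (a), which says that the edges are too short to carry conjugate points.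

\section{The collar}\label{sec:collar}

The ball $(B,G)$ is not simple, since $\mathrm{II}=0$ along the net, and the net is not in its interior. Enlarging $B$ with the same metric does not help: $f'<0$ just beyond $R$, so $H<0$ over $\mathcal N$. By the Riccati equation \eqref{eq:riccati}, $H$ grows in the radial direction where the radial curvature is negative. In a collar of width $\tau$ the positive curvature $K$ decreases $H$ by an amount of order $\tau$. We add negative curvature of size $\tau^{-1/2}$. It increases $H$ by an amount of order $\sqrt\tau$, which is larger than $\tau$ but tends to zero, so that the Christoffel symbols hardly change.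

Let $\chi:\mathbb R\to[0,1]$ be smooth with $\chi=0$ on $(-\infty,0]$ and $\chi=1$ on $[\frac12,\infty)$. For $\tau\in(0,\tau_0)$ let $b_\tau(r)=\tau^{-1/2}\chi((r-R)/\tau)$, and let $f_\tau$ solve
\[
f_\tau''=-(K-b_\tau)f_\tau,\qquad f_\tau=f\ \text{ on }[0,R].
\]
Put
\[
M_\tau=\{r\le R+\tau\},\qquad g_\tau=dr^2+f_\tau^2e^{2\mu}\sigma .
\]
The letter $C$ denotes constants that may depend on $n,\delta,\zeta,\eta$ but not on $\tau$.

\begin{lemma}\label{lem:ftau}
For all small $\tau$, the following hold on $[R,R+\tau]$:
\[
|f_\tau'|\le C\sqrt\tau,\qquad |f_\tau-f(R)|\le C\tau^{3/2},\qquad f_\tau\ge f(R/2),\qquad |f_\tau-f|+|f_\tau'-f'|\le C\sqrt\tau .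
\]
Moreover $f_\tau'(R+\tau)>0$.
\end{lemma}

\begin{proof}
Let $\tau\le\frac14$. On $[R,R+\tau]$ we have $0<K\le2\le\tau^{-1/2}$ and $0\le b_\tau\le\tau^{-1/2}$, so $|K-b_\tau|\le\tau^{-1/2}$. Let $[R,r_1]\subset[R,R+\tau]$ be the maximal interval on which $|f_\tau-f(R)|\le f(R)/2$. On it $|f_\tau''|\le\frac32f(R)\tau^{-1/2}$. Since $f_\tau'(R)=0$, integration gives
\[
|f_\tau'|\le\tfrac32f(R)\sqrt\tau,\qquad |f_\tau-f(R)|\le\tfrac32f(R)\tau^{3/2}<\tfrac12f(R).
\]
The last inequality is strict, so $r_1=R+\tau$, and the first two bounds are proved. The third follows for small $\tau$ from $f(R)>f(R/2)$. The fourth follows from $|f-f(R)|+|f'|\le C\tau$ on $[R,R+\tau]$. Finally, $b_\tau=\tau^{-1/2}$ on $[R+\tau/2,R+\tau]$ and $\frac12f(R)\le f_\tau\le\frac32f(R)$, so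
\[
f_\tau'(R+\tau)=\int_R^{R+\tau}(b_\tau-K)f_\tau\,dr\ \ge\ \tau^{-1/2}\cdot\frac\tau2\cdot\frac{f(R)}2-2\tau\cdot\frac{3f(R)}2=f(R)\Big(\frac{\sqrt\tau}4-3\tau\Big),
\]
which is positive for $\sqrt\tau<\frac1{12}$.
\end{proof}

In particular $g_\tau$ is a smooth metric on the closed ball $M_\tau$, and $g_\tau=G$ on $B$.

\begin{lemma}\label{lem:gtau}
For all small $\tau$:
\begin{itemize}
\item[(a)] $\partial M_\tau$ is strictly convex for $g_\tau$.
\item[(b)] In the coordinates $z$, the components of $g_\tau$ and $G$ and their Christoffel symbols satisfy $|g_\tau-G|+|\Gamma^{g_\tau}-\Gamma^G|\le C\sqrt\tau$ on $M_\tau$.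
\item[(c)] $\sec_{g_\tau}\le K(\min(r,R))+C\sqrt\tau$ on $M_\tau$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) At $r=R+\tau$ the outward normal is $\partial_r$ and $H=f_\tau'/f_\tau+\eta\beta m'>0$ by Lemma~\ref{lem:ftau}.

(b) The difference $g_\tau-G=(f_\tau^2-f^2)e^{2\mu}\sigma$ vanishes for $r\le R$. The components of $e^{2\mu}\sigma$ are fixed smooth functions on $\{R\le r\le R+\tau_0\}$, and $f_\tau^2-f^2$ and its derivative are bounded by $C\sqrt\tau$ on $[R,R+\tau]$. So the components of $g_\tau$ and $G$ and their first derivatives differ by at most $C\sqrt\tau$. The Christoffel symbols are a smooth function of these data, Lipschitz on the compact set in which the data range.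

(c) For $r\le R$ this is Lemma~\ref{lem:curvB}. On $[R,R+\tau]$ apply Lemma~\ref{lem:curv} with $u=f_\tau$. The first entry is $K-b_\tau-2(f_\tau'/f_\tau)\mu_r\le K(r)+C\sqrt\tau\le K(R)+C\sqrt\tau$. Since $K_{\mathrm{tan}}(R)=f(R)^{-2}$, the second entry is at most $f_\tau^{-2}+\delta_0\le K_{\mathrm{tan}}(R)+\delta_0+C\tau^{3/2}\le K(R)+C\sqrt\tau$.
\end{proof}

Part (b) lets us transfer information on geodesics from $B$ to $M_\tau$.

\begin{lemma}\label{lem:compact}
Let $\tau_j\to0$ and let $\gamma_j:[0,L_j]\to M_{\tau_j}$ be unit-speed $g_{\tau_j}$-geodesics. Then $\sup_jL_j<\infty$. If $L_j\to L>0$, then along a subsequence $c_j(s)=\gamma_j(L_js)$ converges in $C^1([0,1])$ to $c(s)=\gamma(Ls)$, where $\gamma:[0,L]\to B$ is a unit-speed $G$-geodesic.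
\end{lemma}

\begin{proof}
Work in the coordinates $z$. By Lemma~\ref{lem:gtau}(b), the metrics $g_\tau$ are uniformly equivalent to the Euclidean metric and have uniformly bounded Christoffel symbols. Let $L_j\to L>0$. Then $c_j$ and $c_j'$ are bounded, and so is $c_j''=-\Gamma^{g_{\tau_j}}(c_j)(c_j',c_j')$. By the Arzel\`a--Ascoli theorem a subsequence converges in $C^1$ to a curve $c$, which has values in $B$ because $r(c_j)\le R+\tau_j$. Further, $c_j''=-\Gamma^G(c_j)(c_j',c_j')+O(\sqrt{\tau_j})$ converges uniformly to $-\Gamma^G(c)(c',c')$. So $c$ is a $G$-geodesic, and $|c'|_G=\lim|c_j'|_{g_{\tau_j}}=L$.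

If $L_j\to\infty$ along a subsequence, apply this to $\gamma_j|_{[0,A]}$ for $A=1,2,\dots$ and pass to a diagonal subsequence. The limit is a unit-speed $G$-geodesic $[0,\infty)\to B$, which contradicts Lemma~\ref{lem:geod}(c).
\end{proof}

It remains to exclude conjugate points. The curvature of $g_\tau$ is unbounded as $\tau\to0$, so one cannot pass to the limit in the Jacobi equation. But a pair of conjugate points implies a scalar inequality for $|J|$ that involves only an upper curvature bound, and this inequality does pass to the limit. This is why Lemma~\ref{lem:geod}(d) was stated for the comparison function $K$ and with strict inequality.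

\begin{proposition}\label{prop:simple}
For all small $\tau>0$, $(M_\tau,g_\tau)$ is simple.
\end{proposition}

\begin{proof}
The ball $M_\tau$ is simply connected and has strictly convex boundary, so we must show that there are no conjugate points. Suppose that for some $\tau_j\to0$ there are unit-speed $g_{\tau_j}$-geodesics $\gamma_j:[0,L_j]\to M_{\tau_j}$ and Jacobi fields $J_j\not\equiv0$ along $\gamma_j$ with $J_j(0)=J_j(L_j)=0$.

Fix $j$ and drop the index. The function $\langle J,\gamma'\rangle$ has vanishing second derivative and vanishes at both ends, so $J\perp\gamma'$. Pairing the Jacobi equation with $J$ and integrating by parts, we get from Lemma~\ref{lem:gtau}(c)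
\[
\int_0^L|J'|^2=\int_0^L\langle\mathrm{Rm}(J,\gamma')\gamma',J\rangle\le\int_0^L\big(K(\min(r(\gamma),R))+C\sqrt\tau\big)|J|^2 .
\]
The zeros of $J$ are finite in number, since $J'\neq0$ at each of them. Away from them $|J|'=\langle J',J\rangle/|J|$ is bounded in absolute value by $|J'|$. So $|J|\in H^1_0(0,L)$ and $\int(|J|')^2\le\int|J'|^2$.

Let $c_j(s)=\gamma_j(L_js)$ and let $Y_j(s)$ be the multiple of $|J_j|(L_js)$ with $\int_0^1Y_j^2=1$. After the change of variables,
\begin{equation}\label{eq:index}
\int_0^1Y_j'^2\,ds\le L_j^2\int_0^1\big(K(\min(r(c_j),R))+C\sqrt{\tau_j}\big)Y_j^2\,ds .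
\end{equation}
The left side is at least $\pi^2$ by Wirtinger's inequality and the right side is at most $CL_j^2$, so the $L_j$ are bounded below. By Lemma~\ref{lem:compact} we may assume that $L_j\to L\in(0,\infty)$ and $c_j\to\gamma(L\,\cdot)$ in $C^1$, with $\gamma:[0,L]\to B$ a unit-speed $G$-geodesic. By \eqref{eq:index}, $Y_j$ is bounded in $H^1_0(0,1)$, so a subsequence converges weakly in $H^1_0$ and uniformly to some $Y$ with $\int_0^1Y^2=1$. The right side of \eqref{eq:index} converges, and the left side is weakly lower semicontinuous. Therefore $\int_0^1Y'^2\,ds\le L^2\int_0^1K(r(\gamma(Ls)))Y^2\,ds$. For $y(s)=Y(s/L)$ this says $\int_0^L\big(y'^2-K(r(\gamma))y^2\big)\,ds\le0$, which contradicts Lemma~\ref{lem:geod}(d).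
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

Let $N=\{R\}\times\mathcal N\subset\operatorname{int}M_\tau$, with vertices $p_i=(R,v_i)$.

\begin{lemma}\label{lem:N}
$N$ is a balanced net in $(M_\tau,g_\tau)$. At each vertex $p_i$ the unit tangents of the edges span $T_{p_i}\{r=R\}$.
\end{lemma}

\begin{proof}
Let $c$ be an edge parametrized with constant $\sigma$-speed, and let $h_R=f(R)^2e^{2\mu(R,\cdot)}\sigma$ be the induced metric on $\{r=R\}$. The Gauss formula reads $\nabla_{c'}c'=\nabla^{h_R}_{c'}c'-H|c'|^2\partial_r$, and $H(R,\cdot)=\eta\beta m'(R)=0$ on $\mathcal N$. Under a conformal change $h=e^{2\mu}h_0$ the Levi-Civita connections differ by $d\mu(X)Y+d\mu(Y)X-h_0(X,Y)\nabla\mu$. By \eqref{eq:beta} this vanishes at points of $\mathcal N$, so $\nabla^{h_R}_{c'}c'=\nabla^\sigma_{c'}c'=0$. Thus the edges are $g_\tau$-geodesics. At the vertices $h_R=f(R)^2\sigma$, so the unit tangents are $e_{ij}/f(R)$, and Lemma~\ref{lem:simplex}(c) applies.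
\end{proof}

The edges at $p_0$ provide $n-1$ independent directions, all tangent to $\{r=R\}$. Proposition~\ref{prop:criterion} needs one more. It comes from the bending of Section~\ref{sub:bend}: two points of $N$ that are not on a common edge cannot be joined along $\partial B$, so the geodesic between them dips into $B$.

\begin{lemma}\label{lem:chord}
Let $q$ be the midpoint of the edge $p_1p_2$. For all small $\tau$, the $g_\tau$-geodesic in $M_\tau$ from $p_0$ to $q$ has initial direction $U$ with $dr(U)<0$.
\end{lemma}

\begin{proof}
The geodesic exists because $M_\tau$ is simple. Suppose that the claim fails for some $\tau_j\to0$, with unit-speed geodesics $\gamma_j:[0,L_j]\to M_{\tau_j}$. The lengths are bounded above by Lemma~\ref{lem:compact}. They are bounded below because the Euclidean distance from $p_0$ to $q$ is fixed and the metrics $g_\tau$ are uniformly equivalent to the Euclidean one. By Lemma~\ref{lem:compact} a subsequence converges in $C^1$ to a unit-speed $G$-geodesic $\gamma:[0,L]\to B$ from $p_0$ to $q$ with $dr(\gamma'(0))\ge0$. By Lemma~\ref{lem:simplex}(b), $q$ lies on no edge other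 than $p_1p_2$, and $p_0$ does not lie on $p_1p_2$. So $\gamma\not\subset\partial B$ by Lemma~\ref{lem:geod}(a). By Lemma~\ref{lem:geod}(b), $\varphi=\psi\circ\gamma$ is concave and positive on $(0,L)$, and $\varphi(0)=0$. Hence $0<\varphi(s)\le\varphi'(0)s$ for $0<s<L$, so $\varphi'(0)>0$. But $\varphi'(0)=-f(R)\,dr(\gamma'(0))\le0$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $\tau$ so small that Proposition~\ref{prop:simple} and Lemma~\ref{lem:chord} apply. Then $(M_\tau,g_\tau)$ is a simple metric on a closed $n$-ball with the balanced net $N$ in its interior. By Lemma~\ref{lem:N} we can choose $n-1$ edges at $p_0$ whose directions form a basis of $T_{p_0}\{r=R\}=\ker dr$. Together with the geodesic from $p_0$ to $q$ they are $n$ geodesic segments from $p_0$ to points of $N$ with linearly independent directions. By Proposition~\ref{prop:criterion} the foliation condition fails, and by Lemma~\ref{lem:noconvex} there is no $\phi\in C^2$ with $\operatorname{Hess}\phi>0$.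
\end{proof}

\begin{remark}\label{rem:dim}
The hypothesis $n\ge3$ is essential in Lemma~\ref{lem:simplex}. For $n=2$ we have $e_{ij}\cdot e_{ik}=-1$ and $\mathcal N=S^1$. Then $\beta\equiv0$, and $\{r=R\}$ is a closed geodesic, so $M_\tau$ is not simple.
\end{remark}

\section{Geodesic balls and the constant $\pi/2$}\label{sec:C}

In the round sphere of curvature $1$, the boundary of the cap of radius $r_0$ has $\mathrm{II}=\sin r_0\cos r_0\,\sigma$, so caps with $r_0\ge\pi/2$ violate the foliation condition already at $t=0$. These caps are not simple. The content of the second part of Theorem~\ref{thm:C} is that for $n\ge3$ the additional assumption of simplicity does not improve the constant.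

\begin{proof}[Proof of Theorem~\ref{thm:C}]
\emph{Sufficiency.} Since $M$ is simple, $\exp_o$ is a diffeomorphism from the closed $r_0$-ball of $T_oM$ onto $M$. Define $d_o(\exp_ov)=|v|$. Then $d_o^2$ is smooth on $M$, $d_o$ is smooth off $o$, $\partial M=\{d_o=r_0\}$, and $|\nabla d_o|=1$ by the Gauss lemma. The Hessian comparison theorem states that if $\sec\le\kappa$, then at points with $0<d_o<\pi/\sqrt\kappa$
\[
\operatorname{Hess}d_o(X,X)\ge\sqrt\kappa\cot(\sqrt\kappa\,d_o)\,|X|^2\qquad\text{for }X\perp\nabla d_o .
\]
The coefficient is positive for $0<d_o\le r_0<\pi/(2\sqrt\kappa)$; this is where the hypothesis on $r_0\sqrt\kappa$ is used. Put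
\[
\rho=\cos(\sqrt\kappa\,d_o)-\cos(\sqrt\kappa\,r_0),\qquad T=1-\cos(\sqrt\kappa\,r_0)>0 .
\]
The function $\rho$ is a power series in $d_o^2$, hence smooth. It is a strictly decreasing function of $d_o\in[0,r_0]$ with range $[0,T]$, so $\rho\ge0$ vanishes exactly on $\partial M$, and the level sets $\Sigma_t$, $0\le t<T$, are the geodesic spheres about $o$. On them $d\rho=-\sqrt\kappa\sin(\sqrt\kappa\,d_o)\,dd_o\ne0$, $\nu=\nabla d_o$ and $\mathrm{II}=\operatorname{Hess}d_o>0$. The core is $\{o\}$.

\emph{Optimality.} Let $n\ge3$ and $\varepsilon>0$. In $M_\tau$ the radial lines are unit-speed geodesics that leave $M_\tau$ at $r=R+\tau$, so $M_\tau$ is the closed geodesic ball of radius $r_0=R+\tau<\pi/2+\tau$ about the origin. By Lemma~\ref{lem:gtau}(c), $\sec\le\kappa:=1+\delta\pi^2/4+C\sqrt\tau$ with $C$ independent of $\tau$. Choose $\delta\in(0,\frac14]$ with $\frac\pi2(1+\delta\pi^2/4)^{1/2}<\frac\pi2+\varepsilon$, then $\eta$ as in \eqref{eq:eta}, and then $\tau$ so small that $(\frac\pi2+\tau)\sqrt\kappa<\frac\pi2+\varepsilon$ and the proof of Theorem~\ref{thm:A} applies. Then $M_\tau$ is a simple closed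 geodesic ball with $r_0\sqrt\kappa<\frac\pi2+\varepsilon$ that violates the foliation condition.
\end{proof}

\section{Surfaces}\label{sec:B}

Let $(M,g)$ be a simple surface. It is compact and simply connected with nonempty boundary, so it is a disc. We move $\partial M$ inward with speed equal to its curvature. This motion keeps the curvature positive, and it can only end at a point or approach a closed geodesic; simplicity excludes the latter. For the Euclidean disc of radius $a$, the curves are the circles of radius $\sqrt{a^2-2t}$, and the time at which the curve passes through $z$ is $(a^2-|z|^2)/2$, which is already a valid choice of $\rho$. In general the time function has to be reparametrized to make it smooth at the limit point.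

\subsection{The curve shortening flow}

A family $X:S^1\times[0,t_\infty)\to\hat M$ of closed curves $C_t=X(\cdot,t)$ in a Riemannian surface $\hat M$ is a \emph{curve shortening flow} if $X_t=k\mathbf n$, where $\mathbf n$ is a unit normal, $\mathbf t$ is the unit tangent and $k=g(\nabla_{\mathbf t}\mathbf t,\mathbf n)$. With $s$ the arclength on $C_t$ and $\mathsf K$ the Gauss curvature, the first variation formulas for length and curvature give
\begin{equation}\label{eq:csf}
\frac{d}{dt}\operatorname{length}(C_t)=-\int_{C_t}k^2\,ds,\qquad k_t=k_{ss}+k^3+\mathsf Kk .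
\end{equation}
A surface is \emph{convex at infinity} if the convex hull of every compact set is compact.

\begin{theorem}[Grayson \cite{Gr}]\label{thm:grayson}
On a Riemannian surface that is convex at infinity, the curve shortening flow $C_t$ of a smooth embedded closed curve is smooth and embedded on a maximal interval $[0,t_\infty)$. If $t_\infty<\infty$, then $C_t$ converges to a point. If $t_\infty=\infty$, then the curvature of $C_t$ converges to $0$ in $C^\infty$.
\end{theorem}

To apply the theorem we need an ambient surface without boundary.

\begin{lemma}\label{lem:extend}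
$M$ is isometrically contained in a complete Riemannian plane $\hat M$ that is convex at infinity.
\end{lemma}

\begin{proof}
Near $\partial M$ use Fermi coordinates, $g=dr^2+A(r,\theta)^2d\theta^2$ with $r\in(-\epsilon,0]$, $\theta\in S^1$, where $-r$ is the distance to $\partial M$. As in \eqref{eq:hessr}, $\operatorname{Hess}r=AA_r\,d\theta^2$, so strict convexity means $A_r>0$ at $r=0$. Extend $A$ smoothly to a function $\tilde A$ on $(-\epsilon,2\epsilon']\times S^1$, with $\epsilon'$ so small that $\tilde A_r>0$ for $0\le r\le2\epsilon'$. Let $\chi_0:[0,\infty)\to[0,1]$ be smooth, equal to $1$ on $[0,\epsilon']$ and to $0$ on $[2\epsilon',\infty)$, and put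
\[
A(r,\theta)=A(0,\theta)+\int_0^r\big(\chi_0\tilde A_r+(1-\chi_0)\big)\,dr'\qquad(r\ge0).
\]
This function agrees with $\tilde A$ for $0\le r\le\epsilon'$, and $A>0$, $A_r>0$ for $r\ge0$. So $dr^2+A^2d\theta^2$ extends $g$ smoothly to the plane $\hat M=M\cup([0,\infty)\times S^1)$. For $c\ge0$ let $M^c=M\cup\{0\le r\le c\}$, a compact disc. Since $|\nabla r|=1$, every bounded set lies in some $M^c$, so $\hat M$ is complete. If a geodesic segment with endpoints in $M^c$ left $M^c$, then $r$ would have an interior maximum larger than $c$ along it. There the geodesic is tangent to a level set and $(r\circ\gamma)''=(A_r/A)|\gamma'|^2>0$, a contradiction. So each $M^c$ is convex, and the convex hull of a compact set lies in some $M^c$.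
\end{proof}

We use the following consequence of the Jordan curve theorem in the plane $\hat M$. \emph{If $D,D'$ are closed discs bounded by Jordan curves and $\partial D\subset\operatorname{int}D'$, then $D\subset\operatorname{int}D'$.} Indeed, $\hat M\setminus\operatorname{int}D'$ is connected, unbounded and disjoint from $\partial D$, so it lies in the unbounded component of $\hat M\setminus\partial D$.

\subsection{The flow of $\partial M$ sweeps out $M$ minus a point}

Let $X:S^1\times[0,t_\infty)\to\hat M$ be the flow with $C_0=\partial M$, let $D_t$ be the closed disc bounded by $C_t$, so that $D_0=M$, and let $\mathbf n$ be the continuous unit normal field that points inward at $t=0$. It points into $D_t$ for all $t$, because the winding number $\pm1$ of $C_t$ about the points of $\operatorname{int}D_t$ is locally constant in $t$. With $\nu=-\mathbf n$ we have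
\begin{equation}\label{eq:IIk}
\mathrm{II}(\mathbf t,\mathbf t)=g(\nabla_{\mathbf t}\nu,\mathbf t)=-g(\nu,\nabla_{\mathbf t}\mathbf t)=k ,
\end{equation}
so $k>0$ at $t=0$.

\begin{lemma}\label{lem:flow}
\begin{itemize}
\item[(a)] $k>0$ on $S^1\times[0,t_\infty)$.
\item[(b)] $D_t\subset\operatorname{int}D_{t'}$ whenever $0\le t'<t<t_\infty$.
\item[(c)] $t_\infty<\infty$, and $C_t$ converges to a point $p$ that lies in $\operatorname{int}D_t$ for all $t$.
\item[(d)] $X$ is a diffeomorphism from $S^1\times[0,t_\infty)$ onto $M\setminus\{p\}$.
\end{itemize}
\end{lemma}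

\begin{proof}
(a) Fix $t_1<t_\infty$ and $\Lambda\geq 0$ with $\mathsf K\ge-\Lambda$ on the compact set $X(S^1\times[0,t_1])$. Let $k_0=\min k(\cdot,0)>0$ and $v=e^{(\Lambda+1)t}k$. By \eqref{eq:csf}, $v_t=v_{ss}+(k^2+\mathsf K+\Lambda+1)v$. If $v$ takes the value $k_0/2$ on $S^1\times[0,t_1]$, consider the first time at which it does so, and a point where it does. There $v_t\le0$ and, as a spatial minimum, $v_{ss}\ge0$, while the last term is at least $k_0/2>0$. This is a contradiction, so $v>k_0/2$.

(b) Fix $t_1<t_\infty$. By compactness there is $w>0$ such that for each $t'\in[0,t_1]$ the map $(\theta,y)\mapsto\exp_{X(\theta,t')}(y\,\mathbf n(\theta,t'))$ is a diffeomorphism from $S^1\times(-w,w)$ onto a neighborhood of $C_{t'}$. Let $y_{t'}$ be the second coordinate of its inverse; points with $y_{t'}>0$ lie in $\operatorname{int}D_{t'}$. The function $(\theta,t',t)\mapsto y_{t'}(X(\theta,t))$ is smooth for $|t-t'|$ small and vanishes at $t=t'$. Its $t$-derivative at $t=t'$ is $k(\theta,t')$, which has a positive lower bound on $S^1\times[0,t_1]$ by (a). By uniform continuity there is $\epsilon>0$ such that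 the derivative is positive for $0\le t-t'<\epsilon$, $t\le t_1$. Hence $C_t\subset\operatorname{int}D_{t'}$, and so $D_t\subset\operatorname{int}D_{t'}$, for $0<t-t'<\epsilon$. Chaining such steps gives (b). In particular all $D_t$ lie in $M$.

(c) Suppose that $t_\infty=\infty$. Then $k\to0$ uniformly, and by \eqref{eq:csf} the lengths $L_t$ of $C_t$ decrease to a limit $L_\infty\ge0$. Hence $\int_{C_t}k\,ds\to0$, and the Gauss--Bonnet formula $\int_{D_t}\mathsf K\,dA+\int_{C_t}k\,ds=2\pi$ gives $\int_{D_t}\mathsf K\,dA\to2\pi$. If $L_\infty=0$, then for large $t$ the curve $C_t$ lies in the interior of an embedded geodesic disc of $\hat M$ of radius $L_t$ centered at a point of $C_t$. Then $D_t$ lies in this disc, its area tends to $0$, and $\int_{D_t}\mathsf K\,dA\to0$, a contradiction. So $L_\infty>0$. Parametrize $C_t$ over $\mathbb R/\mathbb Z$ with constant speed $L_t$. These curves lie in the compact set $M$ and their covariant accelerations $L_t^2k\mathbf n$ tend to $0$ uniformly. As in the proof of Lemma~\ref{lem:compact}, a sequence of them converges in $C^1$ to a closed geodesic of length $L_\infty$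 in $M$. This is impossible in a simple manifold. So $t_\infty<\infty$, and $C_t$ converges to a point $p$ by Theorem~\ref{thm:grayson}. Given $t$, pick $t''\in(t,t_\infty)$. All later curves lie in the closed set $D_{t''}$, so $p\in D_{t''}\subset\operatorname{int}D_t$.

(d) The vectors $X_\theta$ and $X_t=k\mathbf n$ are nonzero and orthogonal, so $X$ is a local diffeomorphism, up to $t=0$. It is injective, because each $C_t$ is embedded and $C_t\subset\operatorname{int}D_{t'}$ is disjoint from $C_{t'}$ for $t'<t$. By (b) and (c) it takes values in $M\setminus\{p\}$, it maps $S^1\times\{0\}$ to $\partial M$, and it maps $S^1\times(0,t_\infty)$ to $\operatorname{int}M$. So its image is open in $M\setminus\{p\}$. It is proper as a map to $M\setminus\{p\}$, because a compact subset of $M\setminus\{p\}$ is disjoint from $C_t$ for $t$ close to $t_\infty$. So its image is also closed in $M\setminus\{p\}$, which is connected. Hence $X$ is bijective.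
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}}

Let $u:M\setminus\{p\}\to[0,t_\infty)$ be the $t$-component of $X^{-1}$. It is smooth, its level sets are the curves $C_t$, and $du(k\mathbf n)=1$. By Lemma~\ref{lem:flow}(b), $u>t$ on $\operatorname{int}D_t\setminus\{p\}$. We have no control on the derivatives of $u$ near $p$, so we compose $u$ with an increasing function $h$ that flattens fast enough at $t_\infty$ to absorb their growth.

Let $0<t_1<t_2<\cdots$ increase to $t_\infty$. Choose smooth functions $\theta_j\ge0$ on $[0,t_\infty)$ with $\theta_1>0$ exactly on $[0,t_2)$ and $\theta_j>0$ exactly on $(t_{j-1},t_{j+1})$ for $j\ge2$. These intervals cover $[0,t_\infty)$. Let $w_j(t)=\int_0^t\theta_j$. The function $w_j$ is constant on $[t_{j+1},t_\infty)$, with value $\bar w_j>0$. So $w_j\circ u$ is constant on the punctured neighborhood $\operatorname{int}D_{t_{j+1}}\setminus\{p\}$ of $p$, and it extends to a smooth function $W_j$ on $M$ with $W_j(p)=\bar w_j$. Let $\|\cdot\|_{C^j}$ be the sum of the suprema of the covariant derivatives of order at most $j$, choose $0<c_j\le2^{-j}/(1+\|W_j\|_{C^j})$,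 and put
\[
\rho=\sum_jc_jW_j,\qquad T=\sum_jc_j\bar w_j,\qquad h=\sum_jc_jw_j .
\]
For $j\ge i$ we have $\|c_jW_j\|_{C^i}\le2^{-j}$, so the first series converges in every $C^i$ and $\rho$ is smooth on $M$, with $\rho(p)=T>0$. On $M\setminus\{p\}$ we have $\rho=h\circ u$. The sum defining $h$ is locally finite on $[0,t_\infty)$, $h(0)=0$, $h'=\sum_jc_j\theta_j>0$, and $h(t)\to T$ as $t\to t_\infty$ by continuity of $\rho$ at $p$. So $h$ is an increasing diffeomorphism of $[0,t_\infty)$ onto $[0,T)$, and $\Sigma_{h(t)}=C_t$.

Now (i) holds because $\Sigma_0=C_0=\partial M$. On $C_t$ we have $d\rho=h'(t)\,du\ne0$, and $\rho$ increases in the direction $\mathbf n$, so $\nu=-\mathbf n$. By \eqref{eq:IIk} and Lemma~\ref{lem:flow}(a), $\mathrm{II}(\mathbf t,\mathbf t)=k>0$, which is (ii). The core is $\{p\}$, which gives (iii). This proves Theorem~\ref{thm:B}.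

\begin{remark}
The proof uses simplicity in three places: $M$ is a disc (Lemma~\ref{lem:extend} and the Jordan curve theorem), its boundary is strictly convex (Lemma~\ref{lem:extend} and Lemma~\ref{lem:flow}(a)), and it contains no closed geodesic (Lemma~\ref{lem:flow}(c)). Since the core constructed here is a single point, Lemma~\ref{lem:core}(c) shows that a simple surface contains no balanced net. So the failure noted in Remark~\ref{rem:dim} is not a defect of the particular net.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Gr}
M. Grayson, \emph{Shortening embedded curves}, Ann. of Math. \textbf{129} (1989).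

\bibitem{RS}
Ranjan and Shah, quoted as [RS] in \cite{SUV}.

\bibitem{SUV}
Plamen Stefanov, Gunther Uhlmann, Andras Vasy, \emph{Boundary rigidity with partial data}, arXiv:1306.2995 (2013).

\end{thebibliography}
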